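\title{Symbolic powers whose regularity grows quadratically}

\begin{abstract}
The Castelnuovo--Mumford regularity of the ordinary powers of a homogeneous ideal $I$ in a polynomial ring is eventually a linear function of the exponent. We show that for symbolic powers even a linear upper bound can fail: over every field there is a homogeneous ideal $J$ in five variables, defining a ring of dimension three, with $\operatorname{reg}J^{(n)}\ge 9n^2+2n$ for all $n\ge 1$. The proof combines Riemann--Roch on the generic member of a pencil of plane cubics with intersection theory on the surface that resolves the pencil. We determine the pairs (number of variables, dimension) for which a linear bound always holds, and we prove that $\operatorname{reg}I^{(n)}$ is always bounded by a polynomial in $n$.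
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S=k[x_1,\dots,x_r]$ be a polynomial ring over a field $k$, with the standard grading and $\mathfrak m=(x_1,\dots,x_r)$. Let $I\subset S$ be a nonzero proper homogeneous ideal and $\operatorname{Min}(I)$ the set of its minimal primes. The $n$-th \emph{symbolic power} of $I$ is
\[
I^{(n)}=\bigcap_{\mathfrak q\in\operatorname{Min}(I)}\bigl(I^nS_{\mathfrak q}\cap S\bigr).
\]
The ideal $I^nS_{\mathfrak q}\cap S$ consists of the $g\in S$ with $\sigma g\in I^n$ for some $\sigma\notin\mathfrak q$; it is the $\mathfrak q$-primary component of $I^n$, and it is homogeneous. So $I^{(n)}$ is $I^n$ with its embedded components removed, and the associated primes of $S/I^{(n)}$ are those in $\operatorname{Min}(I)$. For example, if $I=(xy,xz,yz)=(x,y)\cap(x,z)\cap(y,z)$, then $xyz$ lies in $I^{(2)}=(x,y)^2\cap(x,z)^2\cap(y,z)^2$ but not in $I^2$, which is generated in degree $4$.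

The \emph{Castelnuovo--Mumford regularity} of a nonzero finitely generated graded $S$-module $M$ is
\[
\operatorname{reg}M=\max\{j-i:\operatorname{Tor}_i^S(M,k)_j\neq0\}=\max\{i+j:H^i_{\mathfrak m}(M)_j\neq0\}.
\]
It bounds the degrees of all syzygies of $M$; taking $i=0$ in the first description, every minimal generator of $M$ has degree at most $\operatorname{reg}M$. For ordinary powers, $\operatorname{reg}I^n$ is a linear function of $n$ for $n\gg0$ \cite{CHT,Kod}. The following question about symbolic powers comes from \cite{DHNT}.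

\begin{quote}
\emph{For every nonzero proper homogeneous ideal $I\subset S$, do there exist constants $c_1,c_2$, depending on $I$, with $\operatorname{reg}I^{(n)}\le c_1n+c_2$ for all $n\ge1$?}
\end{quote}

When such constants exist we say that $\operatorname{reg}I^{(n)}$ is \emph{linearly bounded}. The simplest cases suggest a positive answer. If $I=(g)$ is principal, then $I^{(n)}=(g^n)$ has regularity $n\deg g$. If $\dim S/I=0$, then $I^{(n)}=I^n$. If $\dim S/I=1$, the only possible embedded prime of $I^n$ is $\mathfrak m$, so $I^{(n)}$ is the saturation of $I^n$; saturating kills $H^1_{\mathfrak m}$ and leaves $H^i_{\mathfrak m}$ unchanged for $i\ge2$, so $\operatorname{reg}I^{(n)}\le\operatorname{reg}I^n$. A linear bound is known to exist if $I$ is a monomial ideal, if $\dim S/I\le2$, or if the singular locus of $S/I$ has dimension at most $1$. It is also known that $\operatorname{reg}I^{(n)}$ need not be eventually quasi-linear. Of these results we use only the case $\dim S/I\le2$, in Section~\ref{sec:pairs}.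

The answer to the question is nevertheless negative. Let $k$ be any field, let $R=k[a,b,x,y,z]$, and put
\begin{equation}\label{eq:data}
\begin{gathered}
h=\begin{cases}x^3-xz^2&(\operatorname{char}k\neq2),\\ x^3+x^2z+xz^2&(\operatorname{char}k=2),\end{cases}\\
u=y^2z-h,\qquad v=yz^2,\qquad f=av+bu,\qquad J=(f)+(x,y)^9 .
\end{gathered}
\end{equation}
Since $u,v\in(x,y)$, we have $\sqrt J=(x,y)$ and $\dim R/J=3$.

\begin{theorem}\label{thm:main}
For all $n\ge1$, the ideal $J^{(n)}$ has a minimal generator of degree at least $9n^2+2n$. Hence $\operatorname{reg}J^{(n)}\ge9n^2+2n$ for all $n\ge1$, and $\operatorname{reg}J^{(n)}$ is not bounded by a linear function of $n$.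
\end{theorem}

Five variables and dimension three are the smallest values at which this can happen.

\begin{theorem}\label{thm:pairs}
Let $k$ be a field and $0\le d\le r-1$. Then $\operatorname{reg}I^{(n)}$ is linearly bounded for every homogeneous ideal $I\subset k[x_1,\dots,x_r]$ with $\dim k[x_1,\dots,x_r]/I=d$ if and only if $d\le2$ or $r\le4$.
\end{theorem}

\begin{theorem}\label{thm:poly}
For every field $k$ and every nonzero proper homogeneous ideal $I\subset k[x_1,\dots,x_r]$, the function $n\mapsto\operatorname{reg}I^{(n)}$ is bounded above by a polynomial in $n$.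
\end{theorem}

The idea behind Theorem~\ref{thm:main} is to treat the two groups of variables differently. Put $t=a/b$. A polynomial of degree $e$ in $x,y,z$ and $m$ in $a,b$ is a plane curve of degree $e$ over the field $k(t)$ whose coefficients have degree at most $m$ in $t$, and membership in $J^{(n)}$ is a local condition at the point $[0:0:1]$ of the cubic defined by $f$. Linear algebra over $k(t)$ does not see $m$, and it produces an element of $J^{(n)}\setminus(f)$ with $e=3n+1$ (Section~\ref{sec:existence}). Intersection theory on a rational surface does see $m$: it shows that $3n+1$ is the least possible $e$, and that $e=3n+1$ forces $m\ge 9n^2-n-1$ (Sections~\ref{sec:surface} and~\ref{sec:lower}). Section~\ref{sec:local} sets up the translation, and Section~\ref{sec:conic} shows the phenomenon for conics by a direct computation. Theorems~\ref{thm:pairs} and~\ref{thm:poly} are proved in Sections~\ref{sec:pairs} and~\ref{sec:poly}; the latter is independent of Sections~\ref{sec:local}--\ref{sec:lower}.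

\section{The ideal seen from the generic cubic}\label{sec:local}

Sections~\ref{sec:local}--\ref{sec:lower} use the notation~\eqref{eq:data}. About $h$ we use only that it is a cubic form such that $h(x,1)$ is monic of degree $3$ with three distinct roots $\alpha_1=0,\alpha_2,\alpha_3\in\bar k$. Indeed $h(x,1)=x(x-1)(x+1)$ if $\operatorname{char}k\ne2$; in characteristic $2$ this polynomial has a double root and is replaced by $x(x^2+x+1)$, whose second factor has derivative $1$ and does not vanish at $0$.

We bigrade $R$: \emph{bidegree} $(e,m)$ means degree $e$ in $x,y,z$ and degree $m$ in $a,b$. Thus $f$ has bidegree $(3,1)$. Let $\mathfrak p=(x,y)$. It is useful to let the exponent $9$ vary: for $\nu\ge1$ put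
\[
J_\nu=(f)+\mathfrak p^{\nu},\qquad\text{so that}\qquad J=J_9,\qquad J_\nu^{\,n}\subset J_{\nu n},\qquad J_\nu^{(n)}=J_\nu^{\,n}R_{\mathfrak p}\cap R\subset J_{\nu n}^{(1)} .
\]

\begin{lemma}\label{lem:denominators}
The ideal $J_\nu^{(n)}$ is bihomogeneous. For every bihomogeneous $g\in J_\nu^{(n)}$ there are $c\ge0$ and a nonzero form $\tau\in k[a,b]$ with $z^c\tau g\in J_\nu^{\,n}$.
\end{lemma}

\begin{proof}
Let $g\in J_\nu^{(n)}$, say $\sigma g\in J_\nu^{\,n}$ with $\sigma\notin\mathfrak p$. Write $\sigma=\sigma_0+\rho$ with $0\neq\sigma_0\in k[a,b,z]$ and $\rho\in\mathfrak p$, and let $N=\nu n$. Then $\sigma$ divides $\sigma_0^N-(-\rho)^N$, and $\rho^N\in\mathfrak p^{N}\subset J_\nu^{\,n}$, so $\sigma_0^Ng\in J_\nu^{\,n}$. We may therefore assume $\sigma\in k[a,b,z]$. Order bidegrees lexicographically and let $\sigma^*,g^*$ be the top bihomogeneous components of $\sigma$ and $g$. Then $\sigma^*g^*$ is the top component of $\sigma g$, so it lies in the bihomogeneous ideal $J_\nu^{\,n}$; and $\sigma^*=z^c\tau$ with $\tau$ a nonzero form in $a,b$. Hence $g^*\in J_\nu^{(n)}$.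 Induction on the number of components of $g$ gives the first claim, and the case $g=g^*$ gives the second.
\end{proof}

The next lemma is the way in which a generator of large degree will be detected; its two hypotheses are the two halves of the proof of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:generator}
Let $Q\subset R$ be a bihomogeneous ideal and $e_0,m_0$ integers. Suppose that
\begin{enumerate}
\item[(i)] $Q\setminus(f)$ contains a bihomogeneous element of degree $e_0$ in $x,y,z$;
\item[(ii)] every bihomogeneous element of $Q\setminus(f)$ of bidegree $(e,m)$ has $e\ge e_0$, and $m\ge m_0$ if $e=e_0$.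
\end{enumerate}
Then $Q$ has a minimal generator of degree at least $e_0+m_0$.
\end{lemma}

\begin{proof}
Choose bihomogeneous $g_1,\dots,g_s\in Q$ whose classes form a basis of $Q/(a,b,x,y,z)Q$; they form a minimal system of generators for the total grading. Write the element $g$ of (i) as $\sum r_ig_i$ with each $r_ig_i$ bihomogeneous of the same bidegree as $g$. Some $r_ig_i$ is not in $(f)$. Then $g_i\notin(f)$ and $r_i\neq0$, so $g_i$ has degree at most $e_0$ in $x,y,z$. By (ii) its bidegree is $(e_0,m)$ with $m\ge m_0$.
\end{proof}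

Let $K=k(t)$, $T=K[x,y,z]$, $f_t=u+tv\in T$, and let $\mathcal C=\{f_t=0\}\subset\mathbb P^2_K$, the generic member of the pencil of cubics spanned by $u$ and $v$.

\begin{lemma}\label{lem:irreducible}
For every field $k'\supset k$ and every $\lambda\in k'$, the cubic $u+\lambda v$ is irreducible in $k'[x,y,z]$.
\end{lemma}

\begin{proof}
It is not divisible by $z$, since $(u+\lambda v)|_{z=0}=-x^3$, so it suffices to show that $y^2+\lambda y-h(x,1)$ is irreducible. This polynomial is monic of degree $2$ in $y$, so a proper factorization has two factors linear in $y$ with constant leading coefficients, and gives $p\in k'[x]$ with $p^2+\lambda p=h(x,1)$. The left side is constant or of degree $2\deg p$, while the right side has degree $3$.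
\end{proof}

So $\mathcal C$ is an integral curve. Let $P=[0:0:1]\in\mathcal C$, and let $A=K[x,y]_{(x,y)}$ be the local ring of $\mathbb P^2_K$ at $P$, with maximal ideal $\mathfrak n$; we view elements of $T$ in $A$ by setting $z=1$. In $A$ we have $f_t=ty+y^2-h(x,1)$, and the coefficient of $x$ is nonzero because $0$ is a simple root of $h(x,1)$. Hence $\mathfrak n=(f_t,y)$, the point $P$ is a regular $K$-rational point of $\mathcal C$, and $A/(f_t)$ is a discrete valuation ring with uniformizer $y$. Put
\[
\mathfrak a_\nu=(f_t)+\mathfrak n^\nu=(f_t,y^\nu)\subset A .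
\]
An element of $A$ lies in $\mathfrak a_\nu$ exactly when its restriction to $\mathcal C$ vanishes at $P$ to order at least $\nu$. For $g\in R$ let $\tilde g=g(t,1,x,y,z)\in k[t][x,y,z]$ be obtained by setting $a=t$, $b=1$; thus $\tilde f=f_t$.

\begin{lemma}\label{lem:local}
A bihomogeneous $g\in R$ lies in $J_\nu^{(n)}$ if and only if $\tilde g(x,y,1)\in\mathfrak a_\nu^{\,n}$.
\end{lemma}

\begin{proof}
Let $g\in J_\nu^{(n)}$ and take $z^c\tau g\in J_\nu^{\,n}$ as in Lemma~\ref{lem:denominators}. The substitution $a=t$, $b=z=1$ maps $J_\nu$ into $\mathfrak a_\nu$ and $z^c\tau$ to the unit $\tau(t,1)\in K^\times$. So $\tilde g(x,y,1)\in\mathfrak a_\nu^{\,n}$.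

Conversely, consider $\theta\colon k[t,x,y]\to R_{\mathfrak p}$, $t\mapsto a/b$, $x\mapsto x/z$, $y\mapsto y/z$. If $\sigma\notin(x,y)$, then $\theta(\sigma)$ has the nonzero image $\sigma(a/b,0,0)$ in the residue field $k(a,b,z)$, so it is a unit. Since $A$ is the localization of $k[t,x,y]$ at the prime $(x,y)$, the map $\theta$ extends to $A$. From $\theta(f_t)=f/(bz^3)$ we get $\theta(\mathfrak a_\nu)R_{\mathfrak p}=J_\nu R_{\mathfrak p}$. If $g$ has bidegree $(e,m)$, then $g=b^mz^e\,\theta(\tilde g(x,y,1))$, so $\tilde g(x,y,1)\in\mathfrak a_\nu^{\,n}$ implies $g\in J_\nu^{\,n}R_{\mathfrak p}$.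
\end{proof}

\begin{remark}
The proof shows that $\mathfrak pR_{\mathfrak p}=(f,y)$ and $JR_{\mathfrak p}=(f,y^9)$, so $(R/J)_{\mathfrak p}$ is an Artinian local ring that is not a field. Since localizations of regular local rings are regular, every point of $\operatorname{Spec}R/J$ is singular. The singular locus of $R/J$ has dimension $3$, outside the range of the known positive results.
\end{remark}

\section{A line and a conic}\label{sec:conic}

The mechanism is visible already for first symbolic powers. By Lemma~\ref{lem:local}, a bihomogeneous $g$ lies in $J_\nu^{(1)}$ when the curve $\tilde g=0$ has contact of order at least $\nu$ with $\mathcal C$ at $P$.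

\begin{example}\label{ex:conic}
Let $\operatorname{char}k\neq2$. On $\mathcal C$ we have $x=-ty-y^2+x^3$. Substituting this equation into itself gives, modulo $y^5$,
\begin{align*}
x&=-ty-y^2-t^3y^3-3t^2y^4,\\
x^2&=t^2y^2+2ty^3+(1+2t^4)y^4,\\
xy&=-ty^2-y^3-t^3y^4 .
\end{align*}
A linear form $c_0z+c_1x+c_2y$ vanishes to order at least $2$ at $P$ if and only if $c_0=0$ and $c_2=tc_1$, and to order at least $3$ only if also $c_1=0$. So the tangent line $x+ty$ gives the element $bx+ay\in J_2^{(1)}$ of bidegree $(1,1)$, and $J_5^{(1)}$ has no nonzero element of degree at most $1$ in $x,y,z$.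

A conic $c_0z^2+c_1xz+c_2yz+c_3x^2+c_4xy+c_5y^2$ vanishes to order at least $5$ if and only if $c_0=0$ and the coefficients of $y,\dots,y^4$ vanish:
\begin{gather*}
c_2=tc_1,\qquad c_5=c_1-t^2c_3+tc_4,\qquad c_4=2tc_3-t^3c_1,\\
-3t^2c_1+(1+2t^4)c_3-t^3c_4=0 .
\end{gather*}
Inserting the third equation in the fourth gives $c_3=(3t^2-t^6)c_1$. The solutions are the $K$-multiples of
\[
G=xz+t\,yz+(3t^2-t^6)\,x^2+(5t^3-2t^7)\,xy+(1+2t^4-t^8)\,y^2 .
\]
If $0\neq g\in J_5^{(1)}$ has bidegree $(2,m)$, then $\tilde g=cG$, where $c$ is the coefficient of $xz$ in $\tilde g$ and so lies in $k[t]$; the coefficient of $y^2$ has degree $8+\deg c\le m$. So $m\ge8$, and $b^8G(a/b,x,y,z)$ lies in $J_5^{(1)}$. By Lemma~\ref{lem:generator} with $(e_0,m_0)=(2,8)$, the ideal $J_5^{(1)}$ has a minimal generator of degree at least $10$, whereas $J_5$ is generated in degrees $4$ and $5$.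
\end{example}

From the line to the conic, $e$ goes from $1$ to $2$ and $m$ from $1$ to $8$. The explanation, which serves only as a guide and is not used below, is the group law on $\mathcal C$ with origin the flex $[0:1:0]$. A curve of degree $e$ with contact $3e-1$ at $P$ meets $\mathcal C$ in one further point, namely $-(3e-1)P$; for the tangent line it is $(x,y)=(t^{-2},-t^{-3})$. The degrees in $t$ of the coordinates of the multiples of a point are governed by a height, which is a quadratic function on the group, so one expects $m$ to grow like $e^2$. In Sections~\ref{sec:surface} and~\ref{sec:lower} the role of the height is played by the intersection form of a surface fibered over the $t$-line.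

\section{Forms of degree $3n+1$}\label{sec:existence}

Example~\ref{ex:conic} lets $\nu$ grow, while Theorem~\ref{thm:main} concerns the powers of a single ideal. Lower bounds for $m$ pass from $J_{\nu n}^{(1)}$ to the smaller ideal $J_\nu^{(n)}$. The difficulty is existence: $\mathfrak a_{\nu n}$ has colength $\nu n$, but $\mathfrak a_\nu^{\,n}$ has colength $\nu n(n+1)/2$, as we recall below, and the forms that survive so many conditions might all be multiples of $f_t$. We must therefore bound the number of such multiples from above. Division by $f_t$ changes the pair (degree, exponent) from $(e,n)$ to $(e-3,n-1)$, and a form not divisible by $f_t$ restricts to a nonzero section of $\mathcal O_{\mathcal C}(e)(-\nu nP)$, of degree $3e-\nu n$. This degree is unchanged by $(e,n)\mapsto(e-3,n-1)$ exactly when $\nu=9$, and this is the reason for the exponent in $J$. For $\nu=9$ and $e=3n$, counting conditions guarantees $\binom{3n+2}2-\frac{9n(n+1)}2=1$ dimension, which $f_t^{\,n}$ already fills. The next case is $e=3n+1$.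

\begin{proposition}\label{prop:existence}
For every $n\ge1$ there is a bihomogeneous $g\in J^{(n)}\setminus(f)$ of degree $3n+1$ in $x,y,z$.
\end{proposition}

\begin{proof}
Let $\mathfrak a=\mathfrak a_9=(f_t,y^9)$. It is generated by a regular sequence, so $\operatorname{gr}_{\mathfrak a}A=\bigoplus_i\mathfrak a^i/\mathfrak a^{i+1}$ is a polynomial ring over $A/\mathfrak a$ in the initial forms of $f_t$ and $y^9$. Two consequences follow. Since $\dim_KA/\mathfrak a=9$,
\[
\dim_KA/\mathfrak a^n=9(1+2+\dots+n)=\tfrac{9n(n+1)}2 .
\]
Since the initial form of $f_t$ is a nonzerodivisor of degree one, an element of $\mathfrak a^i\setminus\mathfrak a^{i+1}$ is multiplied by $f_t$ into $\mathfrak a^{i+1}\setminus\mathfrak a^{i+2}$; hence $\mathfrak a^n:f_t=\mathfrak a^{n-1}$ for $n\ge1$.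

For $n\ge0$ let $W_n=\{G\in T_{3n+1}:G(x,y,1)\in\mathfrak a^n\}$. It is the kernel of a $K$-linear map $T_{3n+1}\to A/\mathfrak a^n$, so
\begin{equation}\label{eq:count}
\dim_KW_n\ge\binom{3n+3}2-\frac{9n(n+1)}2=\frac{(n+1)\bigl(3(3n+2)-9n\bigr)}2=3n+3 .
\end{equation}
For $n\ge1$ the colon formula gives $W_n\cap f_tT=f_tW_{n-1}$. The image of $\mathfrak a^n$ in $A/(f_t)$ is $(y^{9n})$, so restriction to $\mathcal C$ embeds $W_n/f_tW_{n-1}$ in $H^0(\mathcal C,M)$, where $M=\mathcal O_{\mathcal C}(3n+1)(-9nP)$ is invertible of degree $3(3n+1)-9n=3$.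

Recall that $\deg M=\chi(M)-\chi(\mathcal O_{\mathcal C})$, that $\chi(\mathcal O_{\mathcal C})=0$ and $\omega_{\mathcal C}\cong\mathcal O_{\mathcal C}$ for a plane cubic, and that duality gives $h^1(M)=h^0(M^{-1})$. On an integral curve a nonzero section of an invertible sheaf $N$ gives an injection $\mathcal O_{\mathcal C}\to N$ with cokernel of finite length, so $\deg N\ge0$. Hence $h^0(M^{-1})=0$ and $h^0(M)=3$. Therefore $\dim W_n\le\dim W_{n-1}+3$ for all $n\ge1$, and since $W_0=T_1$ has dimension $3$, we get $\dim W_{n-1}\le3n$. By~\eqref{eq:count}, $W_n\neq f_tW_{n-1}$, so some $G\in W_n$ is not divisible by $f_t$.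

Scale $G$ so that its coefficients lie in $k[t]$, and let $g=b^mG(a/b,x,y,z)$ with $m$ so large that $g\in R$. Then $g$ has bidegree $(3n+1,m)$ and $\tilde g=G$. By Lemma~\ref{lem:local}, $g\in J^{(n)}$; and $f\mid g$ would give $f_t\mid G$.
\end{proof}

The proof gives no information about $m$. For that we need a model of $\mathcal C$ over the whole $t$-line.

\section{The surface resolving the pencil}\label{sec:surface}

In this section varieties are over $\bar k$. We use the following standard facts about a smooth projective surface $X$, its intersection pairing and its canonical class $K_X$. A \emph{curve} is an irreducible reduced curve, and divisors are written additively.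
\begin{enumerate}
\item[(S1)] If $\beta\colon X'\to X$ is the blow-up of a point with exceptional curve $E$, then $\operatorname{Pic}X'=\beta^*\operatorname{Pic}X\oplus\mathbb ZE$, $E^2=-1$, $\beta^*D\cdot E=0$, $\beta^*D\cdot\beta^*D'=D\cdot D'$, and $K_{X'}=\beta^*K_X+E$. If $D\ge0$ has multiplicity $\mu$ at the center, its strict transform is $\beta^*D-\mu E$.
\item[(S2)] For effective divisors $D,D'$ without common component, $D\cdot D'$ is the sum of the positive local intersection numbers at the points of $D\cap D'$.
\item[(S3)] (Adjunction) $\Gamma^2+K_X\cdot\Gamma=2p_a(\Gamma)-2\ge-2$ for every curve $\Gamma$.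
\item[(S4)] If $\psi\colon X\to\mathbb P^N$ is a morphism, then $\psi^*\mathcal O(1)\cdot\Gamma\ge0$ for every curve $\Gamma$, with equality if and only if $\psi$ contracts $\Gamma$ to a point.
\end{enumerate}

\subsection*{Base points} We have $\gcd(u,v)=1$, because $v=yz^2$ while $u|_{y=0}=-h\neq0$ and $u|_{z=0}=-x^3\neq0$. The same formulas show that the common zeros of $u$ and $v$ in $\mathbb P^2$ are $P_i=[\alpha_i:0:1]$ for $i=1,2,3$ and $O=[0:1:0]$. The cubic $U_0=\{u=0\}$ is smooth at these points: at $P_i$ the partial derivative $\partial u/\partial x$ is $-\frac{d}{dx}h(x,1)|_{x=\alpha_i}\neq0$, and in the chart $y=1$ the polynomial $u=z-h(x,z)$ has linear term $z$. Near $P_i$ the divisor $V_0=\{v=0\}$ is the line $y=0$, on which $u=-h$ has a simple zero, so the local intersection number of $U_0$ and $V_0$ at $P_i$ is $1$. By B\'ezout's theorem it is $6$ at $O$.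

\subsection*{Nine blow-ups} Put $X_0=\mathbb P^2$. Suppose that $X_j$, with $j<9$, carries effective divisors $U_j,V_j$ without common component such that $U_j$ is smooth at the points of $U_j\cap V_j$ and $U_j\cdot V_j=9-j$. Let $\beta\colon X_{j+1}\to X_j$ be the blow-up of a point of $U_j\cap V_j$, with exceptional curve $E$, and put $U_{j+1}=\beta^*U_j-E$ and $V_{j+1}=\beta^*V_j-E$. Here $V_{j+1}\ge0$ because the center lies on $V_j$, and $U_{j+1}$ is the strict transform of $U_j$ because $U_j$ is smooth at the center. So $U_{j+1}$ does not contain $E$ and is smooth over the center, and the hypotheses hold on $X_{j+1}$ with $U_{j+1}\cdot V_{j+1}=U_j\cdot V_j+E^2=9-(j+1)$. After nine steps $U_9\cap V_9=\emptyset$ by (S2).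

Let $X=X_9$, $\pi\colon X\to\mathbb P^2$, $L=\pi^*\mathcal O(1)$, and let $Z_1,\dots,Z_9$ be the pullbacks to $X$ of the nine exceptional curves. By (S1), $L,Z_1,\dots,Z_9$ is an orthogonal basis of $\operatorname{Pic}X$ with $L^2=1$ and $Z_j^2=-1$. This gives the Hodge index theorem for $X$ in the form we need:
\begin{equation}\label{eq:hodge}
\eta\in\operatorname{Pic}X\otimes\mathbb Q,\quad\eta\cdot L=0\quad\Longrightarrow\quad\eta^2\le0 .
\end{equation}
Let $Z=\sum_jZ_j$, let $\epsilon$ be a section of $\mathcal O_X(Z)$ with divisor $Z$, and let $F=3L-Z=-K_X$. Since $\pi^*U_0=U_9+Z$ and $\pi^*V_0=V_9+Z$, we have $\pi^*u=\epsilon u'$ and $\pi^*v=\epsilon v'$ for sections $u',v'$ of $F$ with divisors $U_9,V_9$. They have no common zero and define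
\[
\varphi=(u':-v')\colon X\to\mathbb P^1,\qquad\varphi^*\mathcal O(1)=F .
\]
With $a,b$ as coordinates on $\mathbb P^1$, the fiber over $(a_0:b_0)$ is the divisor of $a_0v'+b_0u'$. We have
\[
L^2=1,\qquad L\cdot F=3,\qquad F^2=0,\qquad K_X=-F,
\]
and $L\cdot\Gamma\ge0$, $F\cdot\Gamma\ge0$ for every curve $\Gamma$ by (S4). We call a curve $\Gamma$ \emph{vertical} if $F\cdot\Gamma=0$, that is, if $\varphi$ contracts it, and \emph{horizontal} otherwise.

Each blow-up lowers $U_j\cdot V_j$ by one and does not change the local intersection numbers away from its center. So it lowers by one the sum of the local intersection numbers at the points over one base point. This sum is $1$ for $P_i$ at the start and $0$ at the end, so the only center over $P_i$ is $P_i$ itself. Hence $E_i=\pi^{-1}(P_i)$, $i=1,2,3$, are pairwise disjoint curves, all other $\pi$-exceptional curves lie over $O$, and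
\[
E_i^2=-1,\qquad E_i\cdot L=0,\qquad E_i\cdot F=1 .
\]

\subsection*{A class orthogonal to the vertical curves} An element $g\in J^{(n)}\setminus(f)$ will define an effective divisor on $X$ whose vertical part we cannot control: it may contain any number of components of fibers. We therefore look for a class that is orthogonal to all vertical curves but not to $E_1$. This is where the three distinct roots of $h(x,1)$ are used.

\begin{lemma}\label{lem:vertical}
If $\Gamma\subset X$ is a vertical curve, then $E_1\cdot\Gamma=E_2\cdot\Gamma=E_3\cdot\Gamma$.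
\end{lemma}

\begin{proof}
The curves $E_i$ are horizontal. So a vertical $\pi$-exceptional curve lies over $O$ and is disjoint from all $E_i$. Let $\Gamma$ be vertical and not $\pi$-exceptional, let $\varphi(\Gamma)=(a_0:b_0)$, and let $\Phi$ be the fiber containing $\Gamma$. From $\epsilon\,(a_0v'+b_0u')=\pi^*(a_0v+b_0u)$ we see that $\Phi$ is the strict transform of the plane cubic $a_0v+b_0u=0$ plus a sum of $\pi$-exceptional curves; these are vertical, hence lie over $O$.

If $b_0\neq0$, the cubic is irreducible by Lemma~\ref{lem:irreducible}, so its strict transform is $\Gamma$, and $E_i\cdot\Gamma=E_i\cdot\Phi=E_i\cdot F=1$ for all $i$. If $b_0=0$, the cubic is $yz^2=0$, and $\Gamma$ is the strict transform of a line. The line $z=0$ contains no $P_i$, and then $E_i\cdot\Gamma=0$ for all $i$. The line $y=0$ contains all three $P_i$, and then $E_i\cdot\Gamma=1$ for all $i$ by (S1).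
\end{proof}

So every class $\sum\lambda_iE_i$ with $\sum\lambda_i=0$ is orthogonal to $L$, to $F$ and to all vertical curves. The orthogonal projection of $E_1$ to the plane of these classes is $E_1-\frac13(E_1+E_2+E_3)$; we take three times it,
\[
w=2E_1-E_2-E_3 .
\]
Then
\begin{equation}\label{eq:w}
w^2=-6,\qquad w\cdot E_1=-2,\qquad w\cdot L=w\cdot F=0,\qquad w\cdot\Gamma=0\ \text{ for $\Gamma$ vertical.}
\end{equation}

\section{The quadratic lower bound}\label{sec:lower}

For $g\in R$ of bidegree $(e,m)$ let
\[
g_X=g(u',-v',\pi^*x,\pi^*y,\pi^*z)\in H^0(X,eL+mF).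
\]
The assignment $g\mapsto g_X$ is multiplicative and additive in each bidegree, $f_X=u'\,\pi^*v-v'\,\pi^*u=0$, and $\epsilon^mg_X=\pi^*\bigl(g(u,-v,x,y,z)\bigr)$.

\begin{lemma}\label{lem:effective}
Let $g\in J_\nu^{(1)}\setminus(f)$ have bidegree $(e,m)$. Then $eL+mF-\nu E_1$ is the class of an effective divisor on $X$.
\end{lemma}

\begin{proof}
First, $g_X\neq0$. Otherwise $g(u,-v,x,y,z)=0$, so $g$, a binary form in $a,b$ over the field $k(x,y,z)$, vanishes at $(u,-v)$ and is divisible by $av+bu=f$ in $k(x,y,z)[a,b]$. Since $\gcd(u,v)=1$, the polynomial $f$ is primitive over $k[x,y,z]$, and Gauss's lemma gives $f\mid g$ in $R$, a contradiction.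

Take $\sigma=z^c\tau(a,b)$ with $\sigma g\in J_\nu=(f)+(x,y)^\nu$ as in Lemma~\ref{lem:denominators}. The sections $\pi^*x,\pi^*y$ vanish on $E_1$ because $P_1=[0:0:1]$, and $f_X=0$. So $\sigma_Xg_X$ vanishes along $E_1$ to order at least $\nu$. But $\sigma_X$ does not vanish identically on $E_1$: the form $z$ is nonzero at $P_1$, and the horizontal curve $E_1$ maps onto $\mathbb P^1$, where $\tau$ has finitely many zeros. Hence $g_X$ vanishes along $E_1$ to order at least $\nu$, and $\operatorname{div}(g_X)-\nu E_1\ge0$.
\end{proof}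

The numerical argument is now as follows. The horizontal part of this divisor has bounded degree over $\mathbb P^1$, so adjunction bounds its self-intersection from below by a constant. Its component along $w$ is proportional to $n$ and contributes a negative multiple of $n^2$. Only a large component along $F$ can compensate, and that component is bounded in terms of $m$.

\begin{proposition}\label{prop:lower}
Let $n\ge1$ and let $g\in J^{(n)}\setminus(f)$ have bidegree $(e,m)$. Then $e\ge3n+1$, and if $e=3n+1$, then $m\ge9n^2-n-1$.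
\end{proposition}

\begin{proof}
Since $J^{(n)}\subset J_{9n}^{(1)}$, Lemma~\ref{lem:effective} gives an effective divisor $D$ in the class $eL+mF-9nE_1$. Then
\[
D\cdot F=3e-9n,\qquad D\cdot L=e+3m,\qquad D\cdot w=-9n\,(E_1\cdot w)=18n .
\]
From $D\cdot F\ge0$ we get $e\ge3n$. If $e=3n$, then $D\cdot F=0$, every component of $D$ is vertical, and $D\cdot w=0$ by~\eqref{eq:w}, which contradicts $D\cdot w=18n$. So $e\ge3n+1$.

Let $e=3n+1$, so that $D\cdot F=3$. Write $D=D_{\mathrm h}+D_{\mathrm v}$, where $D_{\mathrm v}\ge0$ is supported on vertical curves and $D_{\mathrm h}=\sum c_j\Gamma_j$ with distinct horizontal curves $\Gamma_j$ and $c_j\ge1$. From $\sum c_j(\Gamma_j\cdot F)=3$ we get $\sum c_j\le3$, hence $\sum c_j^2\le9$. By (S3) and $K_X=-F$ we have $\Gamma_j^2\ge-2+F\cdot\Gamma_j\ge-1$, and $\Gamma_i\cdot\Gamma_j\ge0$ for $i\neq j$. Therefore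
\[
D_{\mathrm h}^2\ge\sum c_j^2\,\Gamma_j^2\ge-9 .
\]
Moreover $D_{\mathrm h}\cdot F=3$, $D_{\mathrm h}\cdot w=18n$ by~\eqref{eq:w}, and $\ell:=D_{\mathrm h}\cdot L\le D\cdot L=3n+1+3m$ because $D_{\mathrm v}\cdot L\ge0$.

Define $\eta\in\operatorname{Pic}X\otimes\mathbb Q$ by
\[
D_{\mathrm h}=\Bigl(\frac{\ell-1}3F+L\Bigr)-3nw+\eta .
\]
The coefficients are chosen so that $\eta$ is orthogonal to $F$, $L$ and $w$: indeed $\eta\cdot F=3-3=0$, $\eta\cdot L=\ell-(\ell-1)-1=0$, and $\eta\cdot w=18n+3n\,w^2=0$. The three summands are mutually orthogonal and $\eta^2\le0$ by~\eqref{eq:hodge}, so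
\[
-9\le D_{\mathrm h}^2=\bigl(2(\ell-1)+1\bigr)-54n^2+\eta^2\le2\ell-1-54n^2 .
\]
Hence $\ell\ge27n^2-4$, so $3m\ge\ell-3n-1\ge27n^2-3n-5$. Since $m$ is an integer, $m\ge9n^2-n-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ideal $J^{(n)}$ is bihomogeneous by Lemma~\ref{lem:denominators}. Propositions~\ref{prop:existence} and~\ref{prop:lower} are the hypotheses of Lemma~\ref{lem:generator} with $e_0=3n+1$ and $m_0=9n^2-n-1$. So $J^{(n)}$ has a minimal generator of degree at least $e_0+m_0=9n^2+2n$, and this degree is at most $\operatorname{reg}J^{(n)}$.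
\end{proof}

\begin{remark}
The same computation recovers the bound of Example~\ref{ex:conic}. For $\nu=5$, $e=2$ we have $D\cdot F=1$, so $D_{\mathrm h}$ is a single curve with $D_{\mathrm h}^2\ge-1$, and $D_{\mathrm h}\cdot w=10$. Writing $D_{\mathrm h}=\gamma F+\frac13L-\frac53w+\eta$ with $\ell=3\gamma+\frac13$ gives $-1\le2\gamma+\frac19-\frac{150}9$, so $\ell\ge\frac{71}3$, then $2+3m\ge\ell\ge24$, and $m\ge8$. The choice of $w$ affects only the constant: with $E_1-E_2$ in place of $w$, the term $54n^2$ in the proof of Proposition~\ref{prop:lower} becomes $\frac{81}2n^2$.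
\end{remark}

\section{The pairs $(r,d)$}\label{sec:pairs}

We return to $S=k[x_1,\dots,x_r]$. Two facts about primary ideals are used here and in Section~\ref{sec:poly}.

\begin{lemma}\label{lem:primary}
\begin{enumerate}
\item[(a)] Let $I\subset S$ be a proper homogeneous ideal, $\emptyset\neq\Sigma\subset\operatorname{Min}(I)$, and $Q=\bigcap_{\mathfrak q\in\Sigma}(IS_{\mathfrak q}\cap S)$. Then $Q$ is homogeneous, $\operatorname{Min}(Q)=\Sigma$, and $Q^{(n)}=\bigcap_{\mathfrak q\in\Sigma}(I^nS_{\mathfrak q}\cap S)$.
\item[(b)] If $Q$ is a $\mathfrak q$-primary ideal of a Noetherian ring $B$, then $QB[s]$ is $\mathfrak qB[s]$-primary.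
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ideals $IS_{\mathfrak q}\cap S$ are homogeneous and $\mathfrak q$-primary, and the primes in $\Sigma$ are pairwise incomparable, so $\operatorname{Min}(Q)=\Sigma$. Localizing at $\mathfrak q\in\Sigma$ turns the components for $\mathfrak q'\neq\mathfrak q$ into the unit ideal, so $QS_{\mathfrak q}=IS_{\mathfrak q}$ and $Q^nS_{\mathfrak q}=I^nS_{\mathfrak q}$.

(b) A zerodivisor of $(B/Q)[s]$ is annihilated by a nonzero constant. So its coefficients are zerodivisors of $B/Q$, hence nilpotent, and it is nilpotent. The nilradical of $(B/Q)[s]$ is $(\mathfrak q/Q)[s]$.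
\end{proof}

The case $d=r-1$ of Theorem~\ref{thm:pairs} concerns ideals with a common factor, which can be split off.

\begin{lemma}\label{lem:factor}
Let $I=gI'$, where $g$ is a form of positive degree and $I'$ is a homogeneous ideal that equals $S$ or has height at least $2$. Let $\Sigma=\{\mathfrak q\in\operatorname{Min}(I'):g\notin\mathfrak q\}$. If $\Sigma=\emptyset$, then $I^{(n)}=(g^n)$. Otherwise let $Q=\bigcap_{\mathfrak q\in\Sigma}(I'S_{\mathfrak q}\cap S)$; then $\dim S/Q\le r-2$, $I^{(n)}=g^nQ^{(n)}$, and $\operatorname{reg}I^{(n)}=n\deg g+\operatorname{reg}Q^{(n)}$.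
\end{lemma}

\begin{proof}
A prime contains $I$ if and only if it contains a prime factor $q$ of $g$ or contains $I'$. The primes $(q)$ have height one and are minimal over $I$; a prime $\mathfrak q\in\operatorname{Min}(I')$ is minimal over $I$ if and only if it contains no $q$, that is, $\mathfrak q\in\Sigma$. Since $I'S_{(q)}=S_{(q)}$, the components of $I^{(n)}$ at the primes $(q)$ are the ideals $g^nS_{(q)}\cap S$, which intersect in $(g^n)$ by unique factorization. This settles the case $\Sigma=\emptyset$. At $\mathfrak q\in\Sigma$ the form $g$ is a unit, so the remaining components intersect in $Q^{(n)}$ by Lemma~\ref{lem:primary}(a). The associated primes of $S/Q^{(n)}$ are those in $\Sigma$; they have height at least $2$ and do not contain $g$. So $I^{(n)}=(g^n)\cap Q^{(n)}=g^n(Q^{(n)}:g^n)=g^nQ^{(n)}\cong Q^{(n)}(-n\deg g)$.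
\end{proof}

To move the example to other pairs $(r,d)$, we add free variables $s_i$, which raise both $r$ and $d$, and variables $w_j$ placed in the ideal, which raise only $r$. Let $R$, $J$, $\mathfrak p$ be as in Section~\ref{sec:local}.

\begin{lemma}\label{lem:variables}
Let $R'=R[s_1,\dots,s_p]$, $S=R'[w_1,\dots,w_q]$ with $p,q\ge0$, and $I=JS+(w_1,\dots,w_q)$. Then the image of $I^{(n)}$ under $S\to R'$, $w_j\mapsto0$, is $J^{(n)}R'$. In particular $(JR')^{(n)}=J^{(n)}R'$.
\end{lemma}

\begin{proof}
The radical of $I$ is the prime $\mathfrak P=(x,y,w_1,\dots,w_q)$. Let $\sigma g\in I^n$ with $\sigma\notin\mathfrak P$. Setting $w=0$ gives $\bar\sigma\bar g\in J^nR'\subset J^{(n)}R'$ with $\bar\sigma\notin\mathfrak pR'$. By Lemma~\ref{lem:primary}(b), $J^{(n)}R'$ is $\mathfrak pR'$-primary, so $\bar g\in J^{(n)}R'$. Conversely $J^{(n)}\subset I^{(n)}$, because $J^n\subset I^n$ and $\mathfrak P\cap R=\mathfrak p$. The last claim is the case $q=0$.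
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pairs}]
\emph{Linear cases.} For $d\le2$ this is the known result quoted in the introduction. If $r\le4$ and $3\le d\le r-1$, then $r=4$, $d=3$, and $I$ has height one. Let $g$ be a greatest common divisor of a homogeneous system of generators of $I$, and write $I=gI'$. Then $\deg g>0$, since $I$ lies in a height one prime, which is principal; and $I'$ lies in no principal prime. By Lemma~\ref{lem:factor}, either $\operatorname{reg}I^{(n)}=n\deg g$, or $\operatorname{reg}I^{(n)}=n\deg g+\operatorname{reg}Q^{(n)}$ with $\dim S/Q\le2$, and the last term is linearly bounded by the same quoted result.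

\emph{Counterexamples for $r\ge5$, $3\le d\le r-2$.} Take $p=d-3$ and $q=r-2-d$ in Lemma~\ref{lem:variables}. Then $S$ has $5+p+q=r$ variables and $S/I\cong(R/J)[s_1,\dots,s_p]$ has dimension $d$. The graded surjection $S\to R$ that kills all $w_j$ and $s_i$ maps $I^{(n)}$ onto $J^{(n)}$. So if $I^{(n)}$ is generated in degrees at most $N$, so is $J^{(n)}$, and Theorem~\ref{thm:main} gives $\operatorname{reg}I^{(n)}\ge9n^2+2n$.

\emph{Counterexamples for $r\ge5$, $d=r-1$.} Let $S=R[s_1,\dots,s_{r-5}]$ and $I=z\cdot JS$, so that $\dim S/I=r-1$. Lemma~\ref{lem:factor} applies with $g=z$, $I'=JS$ and $\Sigma=\{\mathfrak pS\}$, and $Q^{(n)}=(JS)^{(n)}=J^{(n)}S$ by Lemmas~\ref{lem:primary}(a) and~\ref{lem:variables}. So $I^{(n)}=z^nJ^{(n)}S$. Setting $s_i=0$ as before, $J^{(n)}S$ has a minimal generator of degree at least $9n^2+2n$, and $\operatorname{reg}I^{(n)}\ge9n^2+3n$.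
\end{proof}

\section{A polynomial upper bound}\label{sec:poly}

Let $I\subset S$ be nonzero, proper and homogeneous, and $d=\dim S/I$. If $d=0$, then $I^{(n)}=I^n$ and Theorem~\ref{thm:poly} follows from \cite{CHT,Kod}. Let $d\ge1$, so that $r\ge2$.

The natural approach is to cut by hyperplanes. A hyperplane section of a symbolic power need not be a symbolic power, so we do not induct on the ideal; we fix $n$, cut the scheme $Y$ defined by $I^{(n)}$ by a flag of linear spaces, and bound cohomology uniformly in $n$. Lemma~\ref{lem:mumford} reduces the problem to bounding $h^0$ of the twisted structure sheaves of the linear sections of $Y$. The degree alone does not bound this. For example, let $p,q\in k[z,w]$ be forms of degree $c$ without common zero, and let $Y\subset\mathbb P^3$ be the double line defined by $(x^2,xy,y^2,xp-yq)$; sending $x\mapsto q$, $y\mapsto p$ identifies the nilradical of $\mathcal O_Y$ with $\mathcal O_{\mathbb P^1}(c-1)$, so $h^0(\mathcal O_Y)\ge c$ while $\deg Y=2$. The additional input is that on a curve section the symbolic and ordinary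 powers differ only at finitely many points, so that the linear bound for ordinary powers applies there.

\subsection*{Reduction to an infinite field} Let $S'=S\otimes_kk(s)$, a localization of $S[s]$ that is faithfully flat over $S$. For a prime $\mathfrak q\subset S$, the ideal $\mathfrak qS'$ is prime, as $S'/\mathfrak qS'$ is a localization of $(S/\mathfrak q)[s]$, and it contracts to $\mathfrak q$. Flat extension commutes with finite intersections, so $\operatorname{Min}(IS')=\{\mathfrak qS':\mathfrak q\in\operatorname{Min}(I)\}$. Let $Q=I^nS_{\mathfrak q}\cap S$. By Lemma~\ref{lem:primary}(b) and localization, $QS'$ is $\mathfrak qS'$-primary; and $\sigma Q\subset I^n\subset Q$ for some $\sigma\in S\setminus\mathfrak q$, so $QS'$ and $I^nS'$ agree after localizing at $\mathfrak qS'$. Hence $QS'$ is the $\mathfrak qS'$-primary component of $I^nS'$, and $(IS')^{(n)}=I^{(n)}S'$. Regularity does not change under field extension. So we may assume that $k$ is infinite.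

\subsection*{Regularity of sheaves} A coherent sheaf $\mathcal G$ on $\mathbb P^N$ is \emph{$\rho$-regular} if $H^i(\mathcal G(\rho-i))=0$ for all $i\ge1$. We recall three facts.
\begin{enumerate}
\item[(R1)] A $\rho$-regular sheaf $\mathcal G$ is $(\rho+1)$-regular, and $H^0(\mathcal G(m))\otimes H^0(\mathcal O(1))\to H^0(\mathcal G(m+1))$ is onto for $m\ge\rho$.
\item[(R2)] For a finitely generated graded $S$-module $M$ with sheaf $\widetilde M$ on $\mathbb P^{r-1}$, $H^{i+1}_{\mathfrak m}(M)_j=H^i(\widetilde M(j))$ for $i\ge1$. So $\widetilde M$ is $(\operatorname{reg}M)$-regular; and if $H^0_{\mathfrak m}(M)=H^1_{\mathfrak m}(M)=0$ and $\widetilde M$ is $\rho$-regular, then $\operatorname{reg}M\le\rho$ by (R1).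
\item[(R3)] A linear form $l$ with hyperplane $H$ is a nonzerodivisor on $\mathcal G$ if and only if $H$ contains none of the finitely many associated points of $\mathcal G$. Then $0\to\mathcal G(-1)\to\mathcal G\to\mathcal G|_H\to0$ is exact, the dimension of the support drops by at least one (a finite support becomes empty), and every exact sequence $0\to\mathcal G''\to\mathcal G'\to\mathcal G\to0$ stays exact after restriction to $H$.
\end{enumerate}

\begin{lemma}[Mumford]\label{lem:mumford}
Let $\mathcal G$ be coherent on $\mathbb P^N$, $N\ge1$, and let $H$ be a hyperplane whose equation is a nonzerodivisor on $\mathcal G$. If $\mathcal G$ is $\rho$-regular, so is $\mathcal G|_H$. If $\mathcal G|_H$ is $\rho$-regular, then $\mathcal G$ is $\bigl(\rho+h^1(\mathcal G(\rho-1))\bigr)$-regular.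
\end{lemma}

\begin{proof}
We use the cohomology sequence of $0\to\mathcal G(m-1)\to\mathcal G(m)\to\mathcal G|_H(m)\to0$. For the first claim, $H^i(\mathcal G|_H(\rho-i))$ lies between $H^i(\mathcal G(\rho-i))=0$ and $H^{i+1}(\mathcal G(\rho-i-1))=0$.

Let $\mathcal G|_H$ be $\rho$-regular. For $i\ge2$ and $m\ge\rho-i+1$ we have $H^{i-1}(\mathcal G|_H(m))=0$, so $H^i(\mathcal G(m-1))\to H^i(\mathcal G(m))$ is injective. By Serre vanishing, $H^i(\mathcal G(m))=0$ for $i\ge2$ and $m\ge\rho-i$. For $m\ge\rho$ the sequence
\[
H^0(\mathcal G(m))\xrightarrow{\ \epsilon_m\ }H^0(\mathcal G|_H(m))\to H^1(\mathcal G(m-1))\to H^1(\mathcal G(m))\to0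
\]
is exact. If $h^1(\mathcal G(m-1))=h^1(\mathcal G(m))$, then $\epsilon_m$ is onto. By (R1) for $\mathcal G|_H$, every section of $\mathcal G|_H(m+1)$ is a sum of products of sections of $\mathcal G|_H(m)$ and linear forms, and these lift; so $\epsilon_{m+1}$ is onto, and likewise all later $\epsilon$. Then $h^1(\mathcal G(m-1))=h^1(\mathcal G(m))=\cdots=0$ by Serre vanishing. So $h^1(\mathcal G(m))$ decreases strictly from $m=\rho-1$ on until it reaches $0$, and $H^1(\mathcal G(\rho+c-1))=0$ for $c=h^1(\mathcal G(\rho-1))$.
\end{proof}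

A nonzero coherent sheaf is \emph{pure of dimension $q$} if the closure of each of its associated points has dimension $q$. Purity will let us recover a bound on $h^0$ from hyperplane sections, so it has to survive cutting.

\begin{lemma}\label{lem:pure}
Let $\mathcal G$ be coherent on $\mathbb P^N$ and pure of dimension $q\ge1$. There is a finite set $B$ of points of the scheme $\mathbb P^N$ such that $\mathcal G|_H$ is pure of dimension $q-1$ for every hyperplane $H$ containing no point of $B$.
\end{lemma}

\begin{proof}
Let $B$ consist of the associated points of $\mathcal G$ and of the set $B_1$ of points $\xi$ with $\operatorname{depth}\mathcal G_\xi=1<\dim\mathcal G_\xi$. All components of $\operatorname{Supp}\mathcal G$ have codimension $N-q$, so $\dim\mathcal G_\xi=c-(N-q)$ for a point $\xi$ of the support of codimension $c$ in $\mathbb P^N$. If $H$ avoids $B$, then $\mathcal G|_H\neq0$ since $q\ge1$, and an associated point $\xi$ of $\mathcal G|_H$ has $\operatorname{depth}\mathcal G_\xi=1$. As $\xi\notin B_1$, we get $\dim\mathcal G_\xi=1$, so $\overline{\{\xi\}}$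 has dimension $q-1$.

It remains to show that $B_1$ is finite. For a nonzero finitely generated module $M$ over a regular local ring $\mathcal O$ of dimension $c$, the Auslander--Buchsbaum formula gives $\operatorname{pd}M=c-\operatorname{depth}M$, and $\operatorname{pd}M$ is the largest $j$ with $\operatorname{Ext}^j(M,\mathcal O)\neq0$. Let $\xi\in B_1$ have codimension $c$. Then $\xi$ lies in the support of $\mathcal Ext^{c-1}(\mathcal G,\mathcal O_{\mathbb P^N})$. Let $\xi'$ be the generic point of a component of this support containing $\xi$, and $c'\le c$ its codimension. Then $c-1\le\operatorname{pd}\mathcal G_{\xi'}=c'-\operatorname{depth}\mathcal G_{\xi'}$. If $c'=c-1$, then $\operatorname{depth}\mathcal G_{\xi'}=0$, so $\xi'$ is associated, $c-1=N-q$ by purity, and $\dim\mathcal G_\xi=1$, a contradiction. So $c'=c$ and $\xi=\xi'$. Thus $B_1$ consists of generic points of components of the supports of $\mathcal Ext^j(\mathcal G,\mathcal O_{\mathbb P^N})$, $0\le j\le N$.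
\end{proof}

\subsection*{The flag} Since $Y$ need not be equidimensional, we split it by dimension. As $d\ge1$, every $\mathfrak q\in\operatorname{Min}(I)$ has $1\le\dim S/\mathfrak q\le d$. Let $\Delta\subset\{0,\dots,d-1\}$ be the set of $\delta$ for which $\Sigma_\delta=\{\mathfrak q\in\operatorname{Min}(I):\dim S/\mathfrak q=\delta+1\}$ is nonempty, and let $I_\delta=\bigcap_{\mathfrak q\in\Sigma_\delta}(IS_{\mathfrak q}\cap S)$. By Lemma~\ref{lem:primary}(a), $I^{(n)}=\bigcap_{\delta\in\Delta}I_\delta^{(n)}$.

Fix $n\ge1$. Let $Y,Y_\delta\subset\mathbb P=\mathbb P^{r-1}$ be defined by $I^{(n)}$ and $I_\delta^{(n)}$, and let $\mathcal P_\delta$ be the sheaf of the ordinary power $I_\delta^{\,n}$. Then $\mathcal O_{Y_\delta}$ is pure of dimension $\delta$, $\dim Y=d-1$, and we have exact sequences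
\begin{equation}\label{eq:sequences}
\begin{gathered}
0\to\mathcal I_Y\to\mathcal O_{\mathbb P}\to\mathcal O_Y\to0,\qquad
0\to\mathcal I_{Y_\delta}\to\mathcal O_{\mathbb P}\to\mathcal O_{Y_\delta}\to0,\\
0\to\mathcal P_\delta\to\mathcal I_{Y_\delta}\to\mathcal Q_\delta\to0,\qquad
0\to\mathcal O_Y\to\bigoplus_{\delta\in\Delta}\mathcal O_{Y_\delta}\to\mathcal K\to0,
\end{gathered}
\end{equation}
which define $\mathcal Q_\delta$ and $\mathcal K$. The support of $\mathcal Q_\delta$ lies in $Y_\delta$ and misses its generic points, so it has dimension at most $\delta-1$.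

Choose linear forms $l_1,\dots,l_d$ successively, with $\Lambda_j=V(l_1,\dots,l_j)$ and $\Lambda_0=\mathbb P$, so that $l_{j+1}$ does not vanish at the associated points of the restrictions to $\Lambda_j$ of the sheaves in~\eqref{eq:sequences}, nor at the points given by Lemma~\ref{lem:pure} for $\mathcal O_{Y_\delta}|_{\Lambda_j}$, $j<\delta$. This is possible: the linear forms vanishing at a given point form a proper subspace, and $k$ is infinite. The generic point of $\Lambda_j$ is associated to $\mathcal O_{\Lambda_j}$, so $\Lambda_j\cong\mathbb P^{r-1-j}$. By (R3), Lemma~\ref{lem:pure} and induction on $j$: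
\begin{enumerate}
\item[(F1)] the sequences~\eqref{eq:sequences} stay exact on $\Lambda_j$; in particular $\mathcal I_Y|_{\Lambda_j}$ and $\mathcal I_{Y_\delta}|_{\Lambda_j}$ are the ideal sheaves of $Y\cap\Lambda_j$ and $Y_\delta\cap\Lambda_j$ in $\Lambda_j$;
\item[(F2)] $\mathcal O_{Y_\delta}|_{\Lambda_j}$ is pure of dimension $\delta-j$ for $j\le\delta$ and zero for $j>\delta$; $\dim\operatorname{Supp}\mathcal Q_\delta|_{\Lambda_j}\le\delta-1-j$; and $Y\cap\Lambda_d=\emptyset$.
\end{enumerate}
The flag depends on $n$, so the bounds below must not depend on it.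

\begin{lemma}\label{lem:sections}
For $\delta\in\Delta$ there are functions $D_\delta(n),b_\delta(n)\ge0$, bounded by polynomials in $n$ and independent of the choice of the $l_i$, such that
\[
h^0\bigl(\mathcal O_{Y_\delta}|_{\Lambda_j}(m)\bigr)\le D_\delta(n)\binom{m+b_\delta(n)+\delta-j}{\delta-j}\qquad(0\le j\le\delta,\ m\ge0).
\]
\end{lemma}

\begin{proof}
\emph{Projection.} By (F2) the forms $l_1,\dots,l_{\delta+1}$ have no common zero on $Y_\delta$, so they define $\psi\colon Y_\delta\to\mathbb P^\delta$ with $\psi^*\mathcal O(1)=\mathcal O_{Y_\delta}(1)$. This sheaf is ample and trivial on the fibers, so the fibers are finite and the projective morphism $\psi$ is finite. Let $\Lambda'_j\cong\mathbb P^{\delta-j}$ be the zero locus of the first $j$ coordinates of $\mathbb P^\delta$, and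
\[
\mathcal E_j=(\psi_*\mathcal O_{Y_\delta})|_{\Lambda'_j}=\psi_*\bigl(\mathcal O_{Y_\delta}|_{\Lambda_j}\bigr),
\]
where the equality holds since $\psi$ is affine and $\psi^{-1}(\Lambda'_j)=Y_\delta\cap\Lambda_j$. The twists of $\mathcal E_j$ and of $\mathcal O_{Y_\delta}|_{\Lambda_j}$ have the same cohomology. The associated points of $\mathcal E_j$ are images of those of $\mathcal O_{Y_\delta}|_{\Lambda_j}$, so by (F2) their closures have dimension $\delta-j$. Hence $\mathcal E_j$ is torsion-free on $\Lambda'_j$, and for $j<\delta$ we have exact sequences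
\begin{equation}\label{eq:E}
0\to\mathcal E_j(m-1)\to\mathcal E_j(m)\to\mathcal E_{j+1}(m)\to0 .
\end{equation}

\emph{Rank.} A coherent sheaf of rank $D$ on $\mathbb P^e$ has Hilbert polynomial $Dm^e/e!+{}$lower terms. By~\eqref{eq:E} the Hilbert polynomial of $\mathcal E_{j+1}$ is the first difference of that of $\mathcal E_j$, so all $\mathcal E_j$ have the same rank, namely
\[
D_\delta(n):=\deg Y_\delta=\sum_{\mathfrak q\in\Sigma_\delta}\operatorname{length}\bigl(S_{\mathfrak q}/I^nS_{\mathfrak q}\bigr)\,e(S/\mathfrak q),
\]
by the associativity formula for multiplicities. Each length is a Hilbert--Samuel function of $n$, a polynomial for $n\gg0$. For $j=\delta$ the space $\Lambda'_\delta$ is a point and $h^0(\mathcal E_\delta(m))=D_\delta(n)$. This proves the lemma for $j=\delta$, and for $\delta=0$ with $b_0(n)=0$.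

\emph{The curve section.} Let $\delta\ge1$, $\Lambda=\Lambda_{\delta-1}$, $C=Y_\delta\cap\Lambda$. Then $\dim\Lambda=r-\delta\ge2$. By \cite{CHT,Kod} there is an integer-valued linear function $\lambda=\lambda(n)\ge1$ with $\operatorname{reg}I_\delta^{\,n}\le\lambda(n)$ for all $n$. By (R2), (R1) and the first part of Lemma~\ref{lem:mumford}, $\mathcal P_\delta|_\Lambda$ is $\lambda$-regular, so $H^i(\mathcal P_\delta|_\Lambda(\lambda))=0$ for $i\ge1$. In $0\to\mathcal P_\delta|_\Lambda\to\mathcal I_C\to\mathcal Q_\delta|_\Lambda\to0$ the last sheaf has finite support, so $H^1(\mathcal I_C(\lambda))=H^2(\mathcal I_C(\lambda))=0$. Since also $H^1(\mathcal O_\Lambda(\lambda))=0$, we get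
\[
H^1(\mathcal O_C(\lambda))=0,\qquad h^0(\mathcal O_C(\lambda))\le h^0(\mathcal O_\Lambda(\lambda))=\binom{\lambda(n)+r-\delta}{r-\delta}=:b_\delta(n).
\]
Write $D=D_\delta(n)$, $\beta=b_\delta(n)$. A torsion-free sheaf on $\mathbb P^1$ is locally free and splits, so $\mathcal E_{\delta-1}=\bigoplus_{i=1}^D\mathcal O(\beta_i)$. The vanishing of $H^1(\mathcal E_{\delta-1}(\lambda))$ gives $\beta_i+\lambda+1\ge0$ for all $i$, and then $\sum_i(\beta_i+\lambda+1)=h^0(\mathcal E_{\delta-1}(\lambda))\le\beta$ gives $\beta_i\le\beta$. So the following holds for $j=\delta-1$: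
\begin{equation}\label{eq:claim}
h^0(\mathcal E_j(m))=0\ \ (m<-\beta),\qquad h^0(\mathcal E_j(m))\le D\binom{m+\beta+\delta-j}{\delta-j}\ \ (m\ge-\beta).
\end{equation}

\emph{Higher-dimensional sections.} Let $j<\delta-1$ and assume~\eqref{eq:claim} for $j+1$. A torsion-free sheaf $\mathcal E$ on a projective space embeds in $\mathcal E^{\vee\vee}$, and a surjection $\mathcal O(-c)^{N}\to\mathcal E^\vee$ embeds $\mathcal E^{\vee\vee}$ in $\mathcal O(c)^{N}$. Since $\dim\Lambda'_j>0$, we get $h^0(\mathcal E_j(m))=0$ for $m\ll0$; this is where purity is needed, since a subsheaf with finite support would have sections in all degrees. By~\eqref{eq:E}, $h^0(\mathcal E_j(m))\le\sum_{i\le m}h^0(\mathcal E_{j+1}(i))$. This sum is $0$ for $m<-\beta$, and for $m\ge-\beta$ it is at most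
\[
D\sum_{i=-\beta}^m\binom{i+\beta+\delta-j-1}{\delta-j-1}=D\binom{m+\beta+\delta-j}{\delta-j}.
\]
So~\eqref{eq:claim} holds for all $j\le\delta-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
Choose polynomials $\bar D_\delta,\bar b_\delta$ with nonnegative integer coefficients such that $D_\delta(n)\le\bar D_\delta(n)$ and $b_\delta(n)\le\bar b_\delta(n)$ for all $n\ge1$, and put
\[
B(n,m)=\sum_{\delta\in\Delta}\bar D_\delta(n)\bigl(m+\bar b_\delta(n)+1\bigr)^\delta .
\]
For $\xi\ge0$ we have $\binom{\xi+e}e=\prod_{i=1}^e\frac{\xi+i}i\le(\xi+1)^e$. So (F1), (F2) and Lemma~\ref{lem:sections} give $h^0(\mathcal O_Y|_{\Lambda_j}(m))\le B(n,m)$ for $0\le j\le d-1$, $m\ge0$, $n\ge1$. Define polynomials in $n$ with nonnegative integer coefficients by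
\[
\rho_d=1,\qquad\rho_{j-1}=\rho_j+B(n,\rho_j)\quad(j=d,\dots,1).
\]
They depend only on $I$. We show by descending induction that $\mathcal I_Y|_{\Lambda_j}$ is $\rho_j$-regular. For $j=d$ we have $Y\cap\Lambda_d=\emptyset$, and $\mathcal I_Y|_{\Lambda_d}=\mathcal O_{\Lambda_d}$, with $\dim\Lambda_d=r-1-d\ge0$, is $1$-regular. Suppose the claim holds for some $j\ge1$. Since $\rho_j-1\ge0$, we have $H^1(\mathcal O_{\Lambda_{j-1}}(\rho_j-1))=0$, and the first sequence of~\eqref{eq:sequences} on $\Lambda_{j-1}$ gives
\[
h^1\bigl(\mathcal I_Y|_{\Lambda_{j-1}}(\rho_j-1)\bigr)\le h^0\bigl(\mathcal O_Y|_{\Lambda_{j-1}}(\rho_j-1)\bigr)\le B(n,\rho_j-1)\le B(n,\rho_j).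
\]
As $\dim\Lambda_{j-1}\ge1$ and $l_j$ is a nonzerodivisor on $\mathcal I_Y|_{\Lambda_{j-1}}$, Lemma~\ref{lem:mumford} and (R1) give the claim for $j-1$. So $\mathcal I_Y$ is $\rho_0$-regular.

Finally, $\mathfrak m\notin\operatorname{Min}(I)$ is not associated to $S/I^{(n)}$, so $H^0_{\mathfrak m}(S/I^{(n)})=0$; and $H^0_{\mathfrak m}(S)=H^1_{\mathfrak m}(S)=0$ because $r\ge2$. Hence $H^0_{\mathfrak m}(I^{(n)})=H^1_{\mathfrak m}(I^{(n)})=0$, and (R2) gives $\operatorname{reg}I^{(n)}\le\rho_0(n)$ for all $n\ge1$.
\end{proof}

\begin{thebibliography}{9}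

\bibitem{CHT}
Cutkosky, Herzog, Trung, \emph{Compositio Math.} 118 (1999).

\bibitem{DHNT}
Le Xuan Dung, Truong Thi Hien, Hop D. Nguyen, Tran Nam Trung, \emph{Regularity and Koszul property of symbolic powers of monomial ideals}, arXiv:1903.09026 (2019).

\bibitem{Kod}
Kodiyalam, \emph{Proc. AMS} 128 (2000).

\end{thebibliography}
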